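# Semi-smallness over the nilpotent cone of a symmetric pair: one Weyl group, two lengths

## 1. The variety of triples $Z$ and its pieces $Z_w$

Everything in this lecture turns on one variety:
$$Z=\bigl\{(gB_0,\,g'B_0,\,Y)\in (G_0/B_0)^2\times\mathfrak g_1\;:\; Y\in \mathrm{Ad}(g)\mathfrak n_1\cap \mathrm{Ad}(g')\mathfrak n_1\bigr\}. \tag{1}$$
A point of $Z$ is a pair of flags together with one nilpotent element compatible with both. The letters are as follows.

Let $G$ be a connected reductive group over an algebraically closed field $k$ whose characteristic is zero or sufficiently large with respect to $G$, and let $\mathfrak g=\mathrm{Lie}(G)$. Let $\theta:G\to G$ be an involutive automorphism, and write $\theta$ also for its differential. Then $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_1$, where $\mathfrak g_i$ is the $(-1)^i$-eigenspace of $\theta$. Let $G_0=(G^\theta)^\circ$; it acts on $\mathfrak g_1$ by the adjoint action. We assume that $\mathfrak g_1$ contains a regular nilpotent element $e$ of $\mathfrak g$.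 Let $B$ be the unique Borel subgroup of $G$ with $e\in\mathfrak b=\mathrm{Lie}(B)$. Since $\theta e=-e$ also lies in $\theta\mathfrak b$, uniqueness gives $\theta B=B$. Let $T\subset B$ be a $\theta$-stable maximal torus and let $\mathfrak n$ be the nilradical of $\mathfrak b$. Put $B_0=B\cap G_0$ and $\mathfrak n_i=\mathfrak n\cap\mathfrak g_i$.

We shall see that $B_0$ is a Borel subgroup of $G_0$. So the Bruhat decomposition cuts $(G_0/B_0)^2$ into $G_0$-orbits indexed by the Weyl group $W_0$ of $G_0$, and it cuts $Z$ into pieces $Z_w$, $w\in W_0$. We shall also see that $W_0$ embeds in the Weyl group $W$ of $G$. An element $w\in W_0$ therefore has two lengths: $\ell_0(w)$ in $W_0$ and $\ell(w)$ in $W$. The computation at the center of the lecture is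
$$\dim Z_w-\dim\mathfrak n \;=\; 2\ell_0(w)-\ell(w). \tag{2}$$

What is $Z$ for? Let $\mathcal N_1$ be the irreducible component of $\mathfrak g_1\cap\mathcal N_{\mathfrak g}$ containing $e$, where $\mathcal N_{\mathfrak g}$ is the nilpotent cone of $\mathfrak g$; it is $G_0$-stable, with finitely many $G_0$-orbits, and $G_0e$ is open in it. Set
$$\widetilde{\mathcal N}_1=G_0\times^{B_0}\mathfrak n_1,\qquad \pi:\widetilde{\mathcal N}_1\to\mathcal N_1,\quad [g,X]\mapsto\mathrm{Ad}(g)X .$$
We take as given that $\pi$ is a resolution of singularities of $\mathcal N_1$. For $x\in\mathcal N_1$ let $\mathcal O_x$ be its $G_0$-orbit and $\mathcal B_x=\pi^{-1}(x)$. The point $[g,X]$ is the same thing as the pair $(gB_0,Y)$ with $Y=\mathrm{Ad}(g)X\in\mathrm{Ad}(g)\mathfrak n_1$. Hence $Z=\widetilde{\mathcal N}_1\times_{\mathcal N_1}\widetilde{\mathcal N}_1$, and the fiber of $Z$ over $x$ is $\mathcal B_x\times\mathcal B_x$. So $Z$ measures twice the dimension of the fibers of $\pi$, which is what the next definition asks about.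

**Definition (semi-small).** The map $\pi$ is semi-small if $2\dim\mathcal B_x\le\mathrm{codim}_{\mathcal N_1}\mathcal O_x$ for each $x\in\mathcal N_1$.

For the general flavor of the condition: blowing up the origin of a plane has a fiber of dimension $1$ over a point of codimension $2$, and $2\cdot1\le2$. Blowing up the origin of a $3$-space has a fiber of dimension $2$ over a point of codimension $3$, and $2\cdot 2>3$.

A conjecture in Spencer Leslie, "An analogue of the Grothendieck-Springer resolution for symmetric spaces", arXiv:1904.09217 (2019), says that $\pi$ is semi-small whenever $\theta$ is quasi-split. We shall disprove it, find the exact condition under which $\pi$ is semi-small, and list all cases.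

## 2. Quasi-split involutions and the three theorems

**Definition (quasi-split).** The involution $\theta$ is quasi-split if there is a Borel subgroup $B'\subset G$ such that $B'\cap\theta(B')$ is a maximal torus; equivalently, $\mathfrak g_1$ contains a regular nilpotent element of $\mathfrak g$. We use only the second form.

*Example.* Let $G=\mathrm{SL}_n$ and let $\theta$ be conjugation by $\mathrm{diag}(1,-1,1,-1,\dots)$. The matrix unit $E_{ij}$ is multiplied by $(-1)^{j-i}$, so $\mathfrak g_1$ is spanned by the $E_{ij}$ with $j-i$ odd, and it contains the regular nilpotent $e=\sum_iE_{i,i+1}$. Hence $\theta$ is quasi-split, with $G_0=\mathrm S(\mathrm{GL}_{\lceil n/2\rceil}\times\mathrm{GL}_{\lfloor n/2\rfloor})$. *Non-example.* If $\theta=1$ then $\mathfrak g_1=0$, which contains no regular nilpotent when $G$ is not a torus.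

**Textbook facts used.** Since the characteristic is $0$ or large, it is not $2$; $\mathrm{Lie}(G_0)=\mathfrak g_0$; $G_0$ is reductive; and $[\mathfrak g_\alpha,\mathfrak g_\beta]=\mathfrak g_{\alpha+\beta}$ whenever $\alpha,\beta,\alpha+\beta$ are roots. A nilpotent element of $\mathfrak b$ lies in $\mathfrak n$, and it is regular if and only if its component in $\mathfrak g_\alpha$ is nonzero for every simple root $\alpha$. If $\lambda$ is a cocharacter of a connected reductive group $H$, then $P_H(\lambda)$, whose Lie algebra is the sum of the nonnegative weight spaces of $\lambda$, is a parabolic subgroup with Levi factor the connected group $Z_H(\lambda)$. Finally, $\ell(w)$ is the number of positive roots that $w$ makes negative.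

**Notation.** Let $\Phi\supset\Phi^+\supset\Delta$ be the roots, positive roots and simple roots for $(G,B,T)$. Let $\delta$ be the permutation of $\Phi$ with $\theta\mathfrak g_\alpha=\mathfrak g_{\delta\alpha}$. As $\theta B=B$, we have $\delta\Phi^+=\Phi^+$ and $\delta\Delta=\Delta$; also $\delta^2=1$. Put $T_0=T\cap G_0$. If $\delta\alpha=\alpha$, let $c_\alpha=\pm1$ be the scalar by which $\theta$ acts on the line $\mathfrak g_\alpha$. For $w\in W$ let $N(w)=\{\alpha\in\Phi^+: w\alpha<0\}$, so $\ell(w)=|N(w)|$. Let $\ell_0$ be the length function of $W_0$ for $B_0$. Section 3 shows that $T_0$ is a maximal torus of $G_0$ and $W_0\subset W^\delta$.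

**Theorem 1.** For $(G,G_0)=(\mathrm{SO}_8,\mathrm{SO}_4\times\mathrm{SO}_4)$, which is quasi-split, $\pi$ is not semi-small: there is $x\in\mathcal N_1$ with $\dim\mathcal B_x=2$ and $\mathrm{codim}_{\mathcal N_1}\mathcal O_x=3$. In particular the conjecture is false.

**Theorem 2 (criterion).** For $w\in W_0$ put $E(w)=2\ell_0(w)-\ell(w)$. Then
$$E(w)=\sum_{\alpha\in N(w),\ \delta\alpha=\alpha}c_\alpha,\qquad \max_{x\in\mathcal N_1}\bigl(2\dim\mathcal B_x-\mathrm{codim}_{\mathcal N_1}\mathcal O_x\bigr)=\max_{w\in W_0}E(w). \tag{3}$$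
Hence $\pi$ is semi-small if and only if $2\ell_0(w)\le\ell(w)$ for all $w\in W_0$.

**Theorem 3 (classification).** The map $\pi$ is semi-small if and only if every $\delta$-orbit of irreducible components of $\Phi$ is one of the following:

* two isomorphic components swapped by $\delta$ (the group case);
* $A_{n-1}$ with $\delta\ne1$, any $n\ge3$ (that is, $(\mathrm{SL}_n,\mathrm{SO}_n)$);
* $A_{n-1}$ with $\delta=1$, $n\le6$ (that is, $(\mathrm{SL}_n,\mathrm S(\mathrm{GL}_{\lceil n/2\rceil}\times\mathrm{GL}_{\lfloor n/2\rfloor}))$);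
* $B_m$ with $2\le m\le4$; $C_m$ with $3\le m\le5$; $D_4$ with $\delta\ne1$; $F_4$; $G_2$.

It fails to be semi-small if some orbit is $A_{n-1}$ ($\delta=1$, $n\ge7$), $B_m$ ($m\ge5$), $C_m$ ($m\ge6$), $D_m$ ($\delta=1$, $m\ge4$), $D_m$ ($\delta\ne1$, $m\ge5$), $E_6$ (either $\delta$), $E_7$ or $E_8$. Moreover $2\dim\mathcal B_x-\mathrm{codim}\,\mathcal O_x$ is unbounded over the pairs $(\mathrm{SL}_n,\mathrm S(\mathrm{GL}_{n/2}\times\mathrm{GL}_{n/2}))$.

## 3. $B_0$ is a Borel subgroup, and $W_0$ sits inside $W^\delta$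

**Step 1: $B_0$ is a Borel subgroup of $G_0$ with maximal torus $T_0$.** This makes the Bruhat decomposition of $G_0$ available. Let $\lambda=2\rho^\vee$ be the sum of the positive coroots. Since $\theta$ permutes the positive coroots, $\lambda$ is $\theta$-fixed, so its connected image lies in $G_0$. For $\alpha\in\Phi$ we have $\langle\alpha,\lambda\rangle=2\,\mathrm{ht}\,\alpha$, where $\mathrm{ht}$ is the height, so $P_G(\lambda)=B$ and $Z_G(\lambda)=T$. Therefore $B_0=G_0\cap P_G(\lambda)=P_{G_0}(\lambda)$ is a parabolic subgroup of $G_0$, with Levi factor $Z_{G_0}(\lambda)=G_0\cap T=T_0$. This Levi factor is connected, hence is a torus. A parabolic subgroup whose Levi factor is a torus is a Borel subgroup. Its unipotent radical has Lie algebra the sum of the positive $\lambda$-weight spaces in $\mathfrak g_0$, which is $\mathfrak n_0$.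

**Step 2: $W_0$ embeds in $W^\delta$.** This lets us compare two lengths. We have $T\subset Z_G(T_0)\subset Z_G(\lambda)=T$, so $Z_G(T_0)=T$. Hence $N_{G_0}(T_0)$ normalizes $T$, and we get a map $W_0=N_{G_0}(T_0)/T_0\to N_G(T)/T=W$. It is injective because $N_{G_0}(T_0)\cap T=T\cap G_0=T_0$. Representatives in $G_0$ are fixed by $\theta$, so they commute with the action of $\theta$ on $T$; thus the image lies in $W^\delta$. They also preserve $\mathfrak g_0$ and $\mathfrak g_1$.

## 4. The dimension of $Z$, computed in two ways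

Here is the proof of Theorem 2. Since $\pi$ is a resolution,
$$\dim\mathcal N_1=\dim G_0/B_0+\dim\mathfrak n_1=\dim\mathfrak n_0+\dim\mathfrak n_1=\dim\mathfrak n .$$

**Step 1: cut $Z$ along orbits of nilpotents.** This brings in the numbers in the definition of semi-smallness. The part of $Z$ over $\mathcal O_x$ maps onto $\mathcal O_x$, and by equivariance all fibers are isomorphic to $\mathcal B_x\times\mathcal B_x$. So its dimension is $\dim\mathcal O_x+2\dim\mathcal B_x$. There are finitely many orbits, hence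
$$\dim Z-\dim\mathcal N_1=\max_{x}\bigl(2\dim\mathcal B_x-\mathrm{codim}_{\mathcal N_1}\mathcal O_x\bigr). \tag{4}$$

**Step 2: cut $Z$ along pairs of flags.** This brings in the Weyl group. By Bruhat, each $G_0$-orbit on $(G_0/B_0)^2$ contains exactly one pair $(B_0,w^{-1}B_0)$, $w\in W_0$ (we write $w$ also for a representative). The stabilizer $B_0\cap w^{-1}B_0w$ has dimension $\dim T_0+\dim(\mathfrak n_0\cap w^{-1}\mathfrak n_0)$. As $\dim G_0=\dim T_0+2\dim\mathfrak n_0$, the orbit has dimension $\dim\mathfrak n_0+\dim\mathfrak n_0/(\mathfrak n_0\cap w^{-1}\mathfrak n_0)$. The fiber of $Z$ over $(B_0,w^{-1}B_0)$ is the vector space $\mathfrak n_1\cap w^{-1}\mathfrak n_1$. So the piece $Z_w$ over this orbit satisfies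
$$\dim Z_w-\dim\mathcal N_1=\dim\frac{\mathfrak n_0}{\mathfrak n_0\cap w^{-1}\mathfrak n_0}-\dim\frac{\mathfrak n_1}{\mathfrak n_1\cap w^{-1}\mathfrak n_1}. \tag{5}$$

**Step 3: express (5) by lengths.** Let $\mathfrak m=\bigoplus_{\alpha\in N(w)}\mathfrak g_\alpha$. Then $\mathfrak n=(\mathfrak n\cap w^{-1}\mathfrak n)\oplus\mathfrak m$. Since $\delta$ preserves $\Phi^+$ and commutes with $w$, it preserves $N(w)$, so both summands are $\theta$-stable. Also $w^{-1}\mathfrak n\cap\mathfrak g_i=w^{-1}\mathfrak n_i$, because $w$ preserves $\mathfrak g_i$. Hence (5) equals $\dim\mathfrak m_0-\dim\mathfrak m_1$, where $\mathfrak m_i=\mathfrak m\cap\mathfrak g_i$. Now $\dim\mathfrak m_0=\dim\mathfrak n_0/(\mathfrak n_0\cap w^{-1}\mathfrak n_0)$ is the number of positive roots of $(G_0,T_0)$ made negative by $w$, that is, $\ell_0(w)$. And $\dim\mathfrak m=\ell(w)$. So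
$$\dim Z_w-\dim\mathcal N_1=\dim\mathfrak m_0-\dim\mathfrak m_1=2\ell_0(w)-\ell(w)=E(w). \tag{6}$$
As $Z$ is the finite union of the $Z_w$, (4) and (6) give the second formula in (3).

**Step 4: express $E(w)$ by signs.** This is the form in which we shall compute. If $\alpha\in N(w)$ and $\delta\alpha\ne\alpha$, then $\theta$ swaps $\mathfrak g_\alpha$ and $\mathfrak g_{\delta\alpha}$, so $\mathfrak g_\alpha\oplus\mathfrak g_{\delta\alpha}$ contributes one dimension to each of $\mathfrak m_0,\mathfrak m_1$ and cancels. If $\delta\alpha=\alpha$, then $\mathfrak g_\alpha$ contributes $c_\alpha$ to $\dim\mathfrak m_0-\dim\mathfrak m_1$. This proves the first formula in (3). The last sentence of Theorem 2 is immediate. $\blacksquare$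

Note that $E(1)=0$, so the maximum is always at least $0$.

## 5. Hand computations, and why length estimates for generators do not suffice

**$\mathrm{SL}_2$.** With $\theta$ conjugation by $\mathrm{diag}(1,-1)$, $G_0=T=B_0$ and $\mathfrak g_1=\langle E_{12},E_{21}\rangle$. The nilpotent elements of $\mathfrak g_1$ form two lines. The line $\mathcal N_1=kE_{12}$ equals $\mathfrak n_1$, and $\pi$ is an isomorphism. Here $W_0=1$.

**The group case.** Let $G=H\times H$, $\theta(h,h')=(h',h)$. Then $G_0$ is the diagonal $H$, and $\mathfrak g_1=\{(X,-X)\}\cong\mathrm{Lie}(H)$. If $e=(X,-X)$ with $X$ regular nilpotent and $B_H$ is the Borel subgroup attached to $X$, then $B=B_H\times B_H$, and $\pi$ is the Springer resolution $H\times^{B_H}\mathfrak n_H\to\mathcal N_H$. The element $w\in W_H$ sits in $W=W_H\times W_H$ as $(w,w)$, of length $2\ell_0(w)$, so $E\equiv0$. All pieces $Z_w$ have the same dimension: when the second flag moves away from the first, the dimension gained by the pair of flags is exactly the dimension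 lost by the nilpotent. This is the classical proof of semi-smallness. In general the gain is $\dim\mathfrak m_0$ and the loss is $\dim\mathfrak m_1$, and (6) says that they need not agree.

**$\mathrm{SL}_3$, $\theta$ conjugation by $\mathrm{diag}(1,-1,1)$.** Let $v_1,v_2,v_3$ be the standard basis of $k^3$, and $U=\langle v_1,v_3\rangle$. An element of $\mathfrak g_1$ is a pair $(f,u)$ with $u\in U$ (the image of $v_2$) and $f\in U^*$ (sending $U$ to $kv_2$). Its square sends $v_2$ to $f(u)v_2$, so it is nilpotent if and only if $f(u)=0$. This is an irreducible quadric cone of dimension $3$. Since $\mathfrak n_1=\langle E_{12},E_{23}\rangle$, we get $\widetilde{\mathcal N}_1=\{(\ell,f,u):u\in\ell\subset\ker f\}$, with $\ell$ a line in $U$. The fiber is a point unless $f=u=0$, where it is $\mathbb P^1$, and $2\cdot1\le3$. The only nontrivial element of $W_0$ exchanges $1$ and $3$; it has $\ell_0=1$ and $\ell=3$, so $E=-1=2\cdot1-3$.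

**The natural attempt at a proof.** Suppose $\delta=1$. By Theorem 2 the conjecture would follow from $2\ell_0\le\ell$ on $W_0$. Each simple root vector $e_\alpha$ of $e$ is negated by $\theta$, so $c_\alpha=-1$ for simple $\alpha$, and a generator $s$ of $W_0$ (a reflection in a root with $c=+1$) is never a simple reflection of $W$. Its length is odd and not $1$, so $\ell(s)\ge3$ and $E(s)=2-\ell(s)\le-1$. Write $w=s_1\cdots s_r$ as a reduced word in $W_0$. If $\ell$ were additive along this word we would get $\ell(w)\ge3\ell_0(w)$. But $\ell$ is only subadditive, and the inequality $\ell(w)\le\sum\ell(s_i)$ points the wrong way. The loss is real: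

* in $\mathrm{SL}_3$ (roots $A_2$), one reflection of length $3$: $E=2-3=-1$;
* in $\mathrm{SL}_4$ ($A_3$), the two commuting reflections $s_{13},s_{24}$ have length $3$ each, but their product $3\,4\,1\,2$ has only the inversions $31,32,41,42$: $E=4-4=0$;
* in $D_4$, with central node $a_2$ and outer nodes $a_1,a_3,a_4$, the three commuting reflections in $a_2+a_1$, $a_2+a_3$, $a_2+a_4$ have length $3$ each, since $s_{a_2+a_i}=s_{a_2}s_{a_i}s_{a_2}$. We shall compute in Section 8 that their product has length $5$: $E=6-5=1$.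

So one should look at $D_4$ with $\delta=1$. The next section does this by hand, with no use of Theorem 2.

## 6. A $2\times2\times2\times2$ tensor in $\mathfrak{so}_8$

We prove Theorem 1.

**Step 1: a model of the pair.** This turns $\mathfrak g_1$ into a space of tensors. Let $P,Q,R,S$ be $2$-dimensional symplectic spaces, and let $M=P\otimes Q$ and $M'=R\otimes S$ carry the induced symmetric forms. Let $G=\mathrm{SO}(M\oplus M')=\mathrm{SO}_8$ and let $\theta$ be conjugation by $(1_M,-1_{M'})$. Then $G_0=\mathrm{SO}(M)\times\mathrm{SO}(M')$ is the image of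
$$\widetilde G_0=\mathrm{SL}(P)\times\mathrm{SL}(Q)\times\mathrm{SL}(R)\times\mathrm{SL}(S),$$
with finite kernel. Since $\mathfrak g=\Lambda^2(M\oplus M')$, we have $\mathfrak g_1\cong M\otimes M'=P\otimes Q\otimes R\otimes S$.

**Step 2: a Borel subgroup with all simple roots in $\mathfrak g_1$.** This shows that $\theta$ is quasi-split and gives $\mathfrak n_1$. Let $T$ be the image of a maximal torus of $\widetilde G_0$, and let $a,b,c,d$ be positive roots of the four factors. The $24$ roots of $G$ are $\pm a,\pm b,\pm c,\pm d$, in $\mathfrak g_0$, and $\frac12(\pm a\pm b\pm c\pm d)$, in $\mathfrak g_1$. Write $(s_1;s_2s_3s_4)$ for $\frac12(s_1a+s_2b+s_3c+s_4d)$. Let $f$ be the linear functional with $f(a)=4$ and $f(b)=f(c)=f(d)=2$. It is a nonzero integer on every root, and the roots with $f>0$ are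
$$a,b,c,d;\quad(+;{+}{+}{+});\quad(+;\text{two }{+},\text{one }{-});\quad(+;\text{one }{+},\text{two }{-});\quad(-;{+}{+}{+}),$$
with values $4,2,2,2;\ 5;\ 3;\ 1;\ 1$. The four roots with $f=1$ are not sums of two roots with $f>0$, so they are simple; the rank is $4$, so they are all the simple roots. They lie in $\mathfrak g_1$. Let $B\supset T$ be the corresponding Borel subgroup. It is $\theta$-stable because $\theta$ fixes $T\subset G_0$ pointwise. The sum $e$ of four simple root vectors is a regular nilpotent in $\mathfrak n_1$. So $\theta$ is quasi-split, and we are in the setting of Section 1, with $\mathcal N_1=\overline{G_0e}$.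

Here $B_0$ is the Borel subgroup of $G_0$ with unipotent roots $a,b,c,d$. Hence
$$G_0/B_0=\mathbb P(P)\times\mathbb P(Q)\times\mathbb P(R)\times\mathbb P(S),\qquad\dim\mathfrak n_1=8,\qquad\dim\mathcal N_1=4+8=12.$$

**Step 3: the subspace attached to a flag.** This describes $\widetilde{\mathcal N}_1$. The weights in $\mathfrak n_1$ are the $(+;s_2s_3s_4)$ with at least one plus among $s_2,s_3,s_4$, together with $(-;{+}{+}{+})$. So the translate of $\mathfrak n_1$ attached to lines $(\ell_P,\ell_Q,\ell_R,\ell_S)$ is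
$$\ell_P\otimes U+P\otimes L,\qquad U=\ell_Q\otimes R\otimes S+Q\otimes\ell_R\otimes S+Q\otimes R\otimes\ell_S,\qquad L=\ell_Q\otimes\ell_R\otimes\ell_S. \tag{7}$$
If $\beta,\gamma,\phi$ are nonzero linear forms with kernels $\ell_Q,\ell_R,\ell_S$, then $U=\ker(\beta\otimes\gamma\otimes\phi)$, and $L\subset U$.

**Step 4: the element and its fiber.** Fix bases $q_i,r_i,s_i$ ($i=1,2$) of $Q,R,S$ and $0\ne v\in P$. Let
$$y=q_1r_1s_1+q_2r_2s_2,\qquad x=v\otimes y .$$
*Flags with $\ell_P=kv$.* Choose $v'$ with $P=kv\oplus kv'$. An element of (7) has the form $v\otimes u+v'\otimes l$ with $u\in U$, $l\in L$ (as $L\subset U$). So $x$ lies in (7) if and only if $y\in U$, that is,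
$$\beta(q_1)\gamma(r_1)\phi(s_1)+\beta(q_2)\gamma(r_2)\phi(s_2)=0 .$$
This is a nonzero form of multidegree $(1,1,1)$ on $(\mathbb P^1)^3$, and its zero set is a nonempty hypersurface, of dimension $2$. In particular $x\in\mathcal N_1$.

*Flags with $\ell_P\ne kv$.* Reduce modulo $\ell_P$ in the first factor: (7) becomes $(P/\ell_P)\otimes L$, and $x$ becomes $\bar v\otimes y$ with $\bar v\ne0$. So $y\in L$ would be a pure tensor. It is not: as a map $Q^*\to R\otimes S$ it has rank $2$. So there are no such flags, and $\dim\mathcal B_x=2$.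

**Step 5: the orbit.** We compute the stabilizer of $x$ in $\widetilde G_0$, of dimension $12$. Let $(A,X,Y,Z')\in\mathfrak{sl}(P)\times\mathfrak{sl}(Q)\times\mathfrak{sl}(R)\times\mathfrak{sl}(S)$ kill $x$, so $Av\otimes y+v\otimes(X+Y+Z')y=0$. The $v'$-component of $Av$ must vanish, so $Av=-\kappa v$ and $(X+Y+Z')y=\kappa y$ for some $\kappa$. The off-diagonal entries of $X$ multiply $q_2r_1s_1$ and $q_1r_2s_2$; those of $Y$ multiply $q_1r_2s_1$ and $q_2r_1s_2$; those of $Z'$ multiply $q_1r_1s_2$ and $q_2r_2s_1$. These six basis tensors are distinct and do not occur in $y$, so all off-diagonal entries vanish. If the diagonals are $(\xi,-\xi),(\eta,-\eta),(\zeta,-\zeta)$, comparing coefficients of $q_1r_1s_1$ and $q_2r_2s_2$ gives $\xi+\eta+\zeta=\kappa=-\kappa$. So $\kappa=0$ and $\xi+\eta+\zeta=0$, a $2$-dimensional family. Also $Av=0$ with $A$ of trace zero is a $1$-dimensional family. The Lie algebra stabilizer has dimension $3$, so the group stabilizer has dimension at most $3$. It contains the $3$-dimensional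 group consisting of the unipotent stabilizer of $v$ in $\mathrm{SL}(P)$ times the torus $\{(\mathrm{diag}(t_i,t_i^{-1}))_{i=1,2,3}:t_1t_2t_3=1\}$. Hence its dimension is $3$, $\dim\mathcal O_x=12-3=9$, and $\mathrm{codim}_{\mathcal N_1}\mathcal O_x=12-9=3$.

Therefore $2\dim\mathcal B_x=4>3=\mathrm{codim}_{\mathcal N_1}\mathcal O_x$. $\blacksquare$

*Remark.* The central simple root here is $a_2=(-;{+}{+}{+})$. Adding to it the outer simple roots $(+;{+}{-}{-})$, $(+;{-}{+}{-})$, $(+;{-}{-}{+})$ gives $b$, $c$, $d$. So the $w$ of Section 5 is $s_bs_cs_d$, and $Z_w$ consists of pairs of flags with the same $\ell_P$ and different lines in $Q$, $R$ and $S$. This is why the element was sought in the form $v\otimes y$. The excess $4-3$ equals $E(w)=1$.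

## 7. Signs of the fixed roots, and the reflections in $W_0$

From here on we prove Theorem 3. By Theorem 2 it is a question about $W_0$ and the signs $c_\alpha$, and this section makes both explicit. Let $e_\alpha$ be the $\mathfrak g_\alpha$-component of $e$ for $\alpha\in\Delta$; it is nonzero since $e$ is regular. From $\theta e=-e$ we get
$$\theta e_\alpha=-e_{\delta\alpha}\qquad(\alpha\in\Delta). \tag{8}$$
An involution of the Dynkin diagram either swaps two components or acts on one. On one component it is trivial, or it is the nontrivial involution of $A_n$ ($n\ge2$), of $D_n$ ($n\ge4$; for $D_4$ there are three, each exchanging two outer nodes, and they differ by relabeling), or of $E_6$.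

**Lemma 4.** Let $\alpha>0$ lie in a $\delta$-stable irreducible component, with $\delta\alpha=\alpha$.

(a) If $\delta=1$ on the component, or if the component is $D_n$ or $E_6$ with $\delta\ne1$, then $c_\alpha=(-1)^{\mathrm{ht}\,\alpha}$.

(b) If the component is $A_{n-1}$ with $\delta\ne1$, then $c_\alpha=-1$.

*Proof of (a), $\delta=1$.* From a nonsimple positive root one can subtract a simple root and get a positive root. So, since $[\mathfrak g_\beta,\mathfrak g_{\alpha-\beta}]=\mathfrak g_\alpha$, the line $\mathfrak g_\alpha$ is spanned by an iterated bracket of $\mathrm{ht}\,\alpha$ simple root vectors, each negated by $\theta$.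

*Proof of (a), $\delta\ne1$.* The component is simply laced, and a look at the diagrams shows $\beta\perp\delta\beta$ for every simple $\beta\ne\delta\beta$. We induct on the height. If $\alpha$ is simple, $c_\alpha=-1$ by (8). Otherwise choose a simple $\beta$ with $\langle\alpha,\beta^\vee\rangle>0$; as $\alpha\ne\beta$, this number is $1$, and $\alpha-\beta$ is a positive root.

If $\delta\beta=\beta$, then $\alpha-\beta$ is $\delta$-fixed, and $\mathfrak g_\alpha=[\mathfrak g_\beta,\mathfrak g_{\alpha-\beta}]$ gives $c_\alpha=c_\beta c_{\alpha-\beta}=-c_{\alpha-\beta}$. The height dropped by $1$.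

If $\delta\beta\ne\beta$, then applying $\delta$ gives $\langle\alpha,\delta\beta^\vee\rangle=1$, so $\alpha-\delta\beta$ is a root, and by orthogonality $\langle\alpha-\beta,\delta\beta^\vee\rangle=1$. Moreover $\alpha-\beta\ne\delta\beta$, because $\beta+\delta\beta$ is not a root. So $\alpha'=\alpha-\beta-\delta\beta$ is a root. It is positive, because it arises by subtracting the simple root $\delta\beta$ from a different positive root; and it is $\delta$-fixed. Take nonzero $X\in\mathfrak g_{\alpha'}$, $Y\in\mathfrak g_\beta$. As $\alpha'+\beta=\alpha-\delta\beta$ is a root, $[[X,Y],\theta Y]$ spans $\mathfrak g_\alpha$. Since $[Y,\theta Y]=0$, the Jacobi identity gives $[[X,\theta Y],Y]=[[X,Y],\theta Y]$, hence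
$$\theta[[X,Y],\theta Y]=c_{\alpha'}[[X,\theta Y],Y]=c_{\alpha'}[[X,Y],\theta Y].$$
So $c_\alpha=c_{\alpha'}$, and the height dropped by $2$.

*Proof of (b).* Write the roots as $\varepsilon_i-\varepsilon_j$ and the simple roots as $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$. Then $\delta(\varepsilon_i-\varepsilon_j)=\varepsilon_{n+1-j}-\varepsilon_{n+1-i}$, so $\alpha=\alpha_i+\dots+\alpha_{n-i}$, of height $L=n+1-2i$. Put $x_j=e_{\alpha_{i+j-1}}$ for $1\le j\le L$. Then $[x_1,[x_2,\dots,[x_{L-1},x_L]]]$ spans $\mathfrak g_\alpha$, and by (8) $\theta$ sends it to $(-1)^L[x_L,[x_{L-1},\dots,[x_2,x_1]]]$. We claim that the reversed bracket is $(-1)^{L-1}$ times the original one. Flipping each of its $L-1$ brackets shows that the reversed bracket equals $(-1)^{L-1}$ times the left-nested bracket $[[[x_1,x_2],\dots],x_L]$. So it remains to show that right-nested and left-nested brackets agree when $[x_i,x_j]=0$ for $|i-j|\ge2$. For $L\le2$ this is clear. For $L\ge3$, by induction $[x_2,[\dots,x_L]]=[u',x_L]$, where $u'$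 is the (right- or left-nested) bracket of $x_2,\dots,x_{L-1}$. Since $[x_1,x_L]=0$, we get $[x_1,[u',x_L]]=[[x_1,u'],x_L]$, and by induction $[x_1,u']$ is the left-nested bracket of $x_1,\dots,x_{L-1}$. This proves the claim, so $c_\alpha=(-1)^L(-1)^{L-1}=-1$. $\square$

If $\delta\alpha=\alpha$, then $c_{-\alpha}=c_\alpha$: $[\mathfrak g_\alpha,\mathfrak g_{-\alpha}]$ is spanned by a vector on the line of the coroot of $\alpha$, which $\theta$ fixes, while $\theta$ acts on it by $c_\alpha c_{-\alpha}$.

**Step 1: the roots of $G_0$.** We identify the characters of $T_0$, to get reflections generating $W_0$. Let $V=X^*(T)_{\mathbb Q}$ with a positive definite form invariant under $W$ and $\delta$, where $\delta$ acts by $\chi\mapsto\chi\circ\theta$. The group $T_0$ is connected, lies in $T^\theta$, and contains $(T^\theta)^\circ$; so $T_0=(T^\theta)^\circ$. The map $t\mapsto t\theta(t)$ sends $T$ into $T_0$ and is $t\mapsto t^2$ on $T_0$, so its image is $T_0$. Thus $\chi$ is trivial on $T_0$ if and only if $\chi+\delta\chi=0$,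 and $\chi|_{T_0}\mapsto\frac12(\chi+\delta\chi)$ identifies $X^*(T_0)_{\mathbb Q}$ with $V^\delta$, compatibly with $W_0\subset W^\delta$. Under this identification the nonzero $T_0$-weights of $\mathfrak g_0$ are
$$\{\alpha:\delta\alpha=\alpha,\ c_\alpha=1\}\ \cup\ \{\tfrac12(\alpha+\delta\alpha):\delta\alpha\ne\alpha\}. \tag{9}$$
Indeed $\mathfrak g_\alpha\oplus\mathfrak g_{\delta\alpha}$ with $\delta\alpha\ne\alpha$ meets $\mathfrak g_0$ in a line, and none of these weights is zero, because $Z_G(T_0)=T$. So $W_0$ is generated by the reflections in the vectors (9). These are orthogonal reflections of $V^\delta$: if $s_\gamma$ fixes $x$, then $(x,\gamma)=(s_\gamma x,s_\gamma\gamma)=-(x,\gamma)$, so $x\perp\gamma$. Note also that $W^\delta$ acts faithfully on $V^\delta$, because $V^\delta$ contains half the sum of the positive roots, whose stabilizer in $W$ is trivial.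

If $\delta\alpha=\alpha$ and $c_\alpha=1$, the element of $W_0$ attached to $\alpha$ is the usual reflection $s_\alpha\in W$: both are elements of $W^\delta$ acting on $V^\delta$ as the orthogonal reflection in $\alpha$.

**Step 2: reduction to one $\delta$-orbit.** For a $\delta$-orbit $c$ of components let $V_c$ be its span and $W_c$ its Weyl group. Each vector $\gamma$ in (9) lies in one $V_c^\delta$. Write $s_\gamma=\prod_{c'}w_{c'}$ with $w_{c'}\in W_{c'}^\delta$. For $c'\ne c$, $w_{c'}$ acts trivially on $V_{c'}^\delta$, hence $w_{c'}=1$, as half the sum of the positive roots of $c'$ is fixed. So $s_\gamma\in W_c$. Hence $W_0=\prod_cW_{0,c}$ with $W_{0,c}=W_0\cap W_c$ generated by reflections, and $E$ is additive, since $N(\prod w_c)$ is the disjoint union of the $N(w_c)$. Each maximum of $E$ on $W_{0,c}$ is at least $E(1)=0$. So $\pi$ is semi-small if and only if $E\le0$ on every $W_{0,c}$. By Lemma 4 and (9), for one orbit everything depends only on $(\Phi_c,\delta)$. For a component with $\delta=1$,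
$$W_{0,c}=\langle s_\alpha:\mathrm{ht}\,\alpha\text{ even}\rangle,\qquad E(w)=\sum_{\alpha\in N(w)}(-1)^{\mathrm{ht}\,\alpha}. \tag{10}$$
We call roots even or odd according to their height.

**Step 3: the Levi principle.** This lets one example settle all larger ranks. Let $I\subset\Delta$ be $\delta$-stable and let $L\supset T$ be the Levi subgroup with roots $\Phi_I$. It is $\theta$-stable, and $\sum_{\alpha\in I}e_\alpha$ is a regular nilpotent of $\mathrm{Lie}(L)$ in $\mathfrak g_1$, with Borel subgroup $B\cap L$. Let $L_0=(L^\theta)^\circ\subset G_0$. As above, $T\cap L_0=(T^\theta)^\circ=T_0$. So the Weyl group $N_{L_0}(T_0)/T_0$ of $L_0$ is contained in $W_0$, and also in the Weyl group $W_I$ of $L$. For $w\in W_I$ we have $N(w)\subset\Phi_I$, because $w$ permutes $\Phi^+\setminus\Phi_I$. Heights and signs of roots in $\Phi_I$ are the same for $L$ and $G$, so $E(w)$ is the same. Hence, if $E(w)>0$ occurs for $(\Phi_I,\delta|_I)$, it occurs for $(\Phi,\delta)$. When $\delta=1$ this is visible in (10) for any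 root system $\Phi$ and any $I\subset\Delta$; so if $E\le0$ for $(\Phi,1)$, then $E\le0$ for $(\Phi_I,1)$.

**Step 4: the names for type $A$ in Theorem 3.** Let $G=\mathrm{SL}_n$. If $\delta=1$, then $\theta$ is trivial on $T$ and acts on $E_{ij}$ by $(-1)^{j-i}$, by Lemma 4(a), as in the example of Section 2; so $G_0=\mathrm S(\mathrm{GL}_{\lceil n/2\rceil}\times\mathrm{GL}_{\lfloor n/2\rfloor})$. If $\delta\ne1$, then $\theta(g)=J\,{}^tg^{-1}J^{-1}$ for some matrix $J$, and $\theta^2=1$ forces ${}^tJ=\pm J$; so $G_0$ is $\mathrm{SO}_n$ or $\mathrm{Sp}_n$. By Lemma 4(b) the $2\lfloor n/2\rfloor$ fixed roots all have sign $-1$, so $\dim\mathfrak g_0=\lfloor n/2\rfloor+\frac12\bigl(n(n-1)-2\lfloor n/2\rfloor\bigr)=\frac12n(n-1)$. This is the dimension of $\mathrm{SO}_n$ and not that of $\mathrm{Sp}_n$.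

## 8. Root systems on which some $E(w)$ is positive

In each case we exhibit $w\in W_0$ with $E(w)=1$. By the Levi principle this settles all larger ranks. Write $\varepsilon_1,\varepsilon_2,\dots$ for the usual coordinates.

**$D_4$ with $\delta=1$; hence $D_m$ ($m\ge4$), $E_6$, $E_7$, $E_8$ with $\delta=1$.** Let $a_2$ be the central node, $a_1,a_3,a_4$ the outer nodes, all roots of norm $2$, and $w=\prod_{i=1,3,4}s_{a_2+a_i}$. The roots $a_2+a_i$ are even, and pairwise orthogonal since $(a_2+a_i,a_2+a_j)=2-1-1+0=0$. Put $\eta=a_1+2a_2+a_3+a_4$ and $\{i,j,k\}=\{1,3,4\}$. We have $(a_2,a_2+a_i)=1$, $(a_i,a_2+a_i)=1$ and $(a_i,a_2+a_j)=-1$. Therefore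
$$wa_2=a_2-\sum_{i}(a_2+a_i)=-\eta,\qquad wa_i=a_i-(a_2+a_i)+(a_2+a_j)+(a_2+a_k)=a_2+a_j+a_k .$$
From these,
$$w(a_2+a_i)=-(a_2+a_i),\qquad w(a_2+a_i+a_j)=-(a_2+a_i)+(a_2+a_i+a_k)=a_k,$$
$$w(a_1+a_2+a_3+a_4)=a_k+(a_2+a_i+a_j)=a_1+a_2+a_3+a_4,\qquad w\eta=-a_2 .$$
These are all $12$ positive roots. So $N(w)=\{a_2+a_1,\,a_2+a_3,\,a_2+a_4\}\cup\{a_2,\eta\}$: three roots of height $2$, and two of odd heights $1,5$. Thus $\ell(w)=5$ and $E(w)=3-2=1$.

**$E_6$ with $\delta\ne1$.** In Bourbaki labels the chain is $\beta_1,\beta_3,\beta_4,\beta_5,\beta_6$ with $\beta_2$ attached to $\beta_4$, and $\delta$ exchanges $\beta_1\leftrightarrow\beta_6$, $\beta_3\leftrightarrow\beta_5$. Put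
$$a_2=\beta_2,\quad a_1=\beta_4,\quad a_3=\beta_3+\beta_4+\beta_5,\quad a_4=\beta_1+\beta_3+\beta_4+\beta_5+\beta_6 .$$
These are $\delta$-fixed roots of odd heights $1,1,3,5$. Each of $a_1,a_3,a_4$ contains $\beta_4$ once and not $\beta_2$, so $(a_2,a_i)=-1$. Writing the chain as $\varepsilon_1-\varepsilon_2,\dots,\varepsilon_5-\varepsilon_6$, we get $a_1=\varepsilon_3-\varepsilon_4$, $a_3=\varepsilon_2-\varepsilon_5$, $a_4=\varepsilon_1-\varepsilon_6$, which are mutually orthogonal. So the $a_i$ form a base of a $D_4$ with center $a_2$; all roots of this $D_4$ are $\delta$-fixed roots of $E_6$. Conversely, the $\delta$-fixed part of the root lattice has basis $\beta_2,\ \beta_4,\ \beta_3+\beta_5,\ \beta_1+\beta_6$, that is, $a_2,\ a_1,\ a_3-a_1,\ a_4-a_3$; so it is the $D_4$ lattice. The vectors of norm $2$ in the $D_4$ lattice $\{x\in\mathbb Z^4:\sum x_i\text{ even}\}$ are the $\pm\varepsilon_i\pm\varepsilon_j$, which are its roots. Hence the $\delta$-fixed roots are exactly this $D_4$, with the induced notion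 of positivity. As all $a_i$ have odd height, the parity of the height in $E_6$ equals the parity of the $D_4$-height. By Lemma 4(a) the roots $a_2+a_i$ have sign $+1$, so $w=\prod_{i=1,3,4}s_{a_2+a_i}\in W_0$, and the $D_4$ computation gives $E(w)=3-2=1$.

**$A_{n-1}$ with $\delta=1$, $n\ge7$.** Here $\mathrm{ht}(\varepsilon_i-\varepsilon_j)=j-i$, the group $W_0$ consists of the permutations preserving parity, and
$$E(w)=\sum_{i<j,\ w(i)>w(j)}(-1)^{j-i}. \tag{11}$$
Since $w$ preserves parity, we may use values instead of positions to find the sign. For $n=7$ take $w=3\,6\,1\,4\,7\,2\,5$ in one-line notation. Its inversions, as pairs of values, are $31,64,62,42,75$ (even difference) and $32,61,65,72$ (odd difference). So $E(w)=5-4=1$.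

**$B_m$, $m\ge5$.** For $B_5$, with simple roots $\varepsilon_i-\varepsilon_{i+1}$ and $\varepsilon_5$, we have $\mathrm{ht}\,\varepsilon_i=6-i$, $\mathrm{ht}(\varepsilon_i-\varepsilon_j)=j-i$, $\mathrm{ht}(\varepsilon_i+\varepsilon_j)=12-i-j$. Let $w=s_{\varepsilon_1-\varepsilon_5}s_{\varepsilon_2}s_{\varepsilon_4}$, a product of reflections in roots of heights $4,4,2$. It exchanges $\varepsilon_1$ and $\varepsilon_5$, negates $\varepsilon_2$ and $\varepsilon_4$, and fixes $\varepsilon_3$. The images of $\varepsilon_i\pm\varepsilon_j$ for the pairs $(i,j)$ in order are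
$$(12):\varepsilon_5\mp\varepsilon_2;\quad(13):\varepsilon_5\pm\varepsilon_3;\quad(14):\varepsilon_5\mp\varepsilon_4;\quad(15):\varepsilon_5\pm\varepsilon_1;\quad(23):-\varepsilon_2\pm\varepsilon_3;$$
$$(24):-\varepsilon_2\mp\varepsilon_4;\quad(25):-\varepsilon_2\pm\varepsilon_1;\quad(34):\varepsilon_3\mp\varepsilon_4;\quad(35):\varepsilon_3\pm\varepsilon_1;\quad(45):-\varepsilon_4\pm\varepsilon_1.$$
The sign of each image is that of its term with the smaller index. So $N(w)$ consists of

* even: $\varepsilon_1-\varepsilon_3,\ \varepsilon_1-\varepsilon_5,\ \varepsilon_2-\varepsilon_4,\ \varepsilon_2+\varepsilon_4,\ \varepsilon_3-\varepsilon_5,\ \varepsilon_2,\ \varepsilon_4$ (seven roots);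
* odd: $\varepsilon_1+\varepsilon_2,\ \varepsilon_1+\varepsilon_4,\ \varepsilon_2-\varepsilon_3,\ \varepsilon_2+\varepsilon_3,\ \varepsilon_2-\varepsilon_5,\ \varepsilon_4-\varepsilon_5$ (six roots).

Hence $E(w)=1$.

**$C_m$, $m\ge6$.** We first find good coordinates, which will serve again for $C_5$. The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ and $2\varepsilon_m$, so the height is the linear functional with $\varepsilon_i\mapsto m+\frac12-i$. Put $x_a=\varepsilon_{2a-1}$ for $2a-1\le m$ and $x_{m+1-j}=-\varepsilon_{2j}$ for $2\le2j\le m$; this defines $x_1,\dots,x_m$. The height functional takes the value $m+\frac32-2a$ on every $x_a$: for $a=m+1-j$ this is $-(m+\frac12-2j)=-m-\frac12+2(m+1-a)$. So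

* $\mathrm{ht}(x_a-x_b)=2(b-a)$ is even, and positive if and only if $a<b$;
* $\mathrm{ht}(x_a+x_b)=2m+3-2(a+b)$ is odd, and positive if and only if $a+b\le m+1$ (here $a\le b$; $a=b$ gives the long roots).

Thus $W_0=S_m$ permutes the $x_a$. The even roots made negative by $\sigma$ number $\mathrm{inv}(\sigma)$. The odd roots in $N(\sigma)$ are the $x_a+x_b$ with $a+b\le m+1$, $\sigma(a)+\sigma(b)\ge m+2$, and the $-(x_a+x_b)$ with $a+b\ge m+2$, $\sigma(a)+\sigma(b)\le m+1$. These two sets have equal size, because $\sigma$ is a bijection on multisets $\{a,b\}$, so as many multisets leave the set $\{a+b\le m+1\}$ as enter it. Hence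
$$E(\sigma)=\mathrm{inv}(\sigma)-2q(\sigma),\qquad q(\sigma)=\#\{a\le b:\ a+b\le m+1,\ \sigma(a)+\sigma(b)\ge m+2\}. \tag{12}$$
For $m=6$ take $\sigma=2\,1\,6\,5\,4\,3$. Then $\mathrm{inv}(\sigma)=1+6=7$. The pairs counted by $q$ have $a+b\le7$ and $\sigma(a)+\sigma(b)\ge8$. With $a=1$ we need $\sigma(b)\ge6$: $(1,3)$. With $a=2$ we need $\sigma(b)\ge7$: none. With $a=3$: $(3,3)$ and $(3,4)$. So $q=3$ and $E(\sigma)=7-6=1$.

**$D_m$ with $\delta\ne1$, $m\ge5$.** Take $D_5$, with simple roots $\varepsilon_i-\varepsilon_{i+1}$ and $\varepsilon_4+\varepsilon_5$, and $\delta:\varepsilon_5\mapsto-\varepsilon_5$. The fixed roots are $\pm\varepsilon_i\pm\varepsilon_j$, $i<j\le4$. The heights are $j-i$ and $10-i-j$, so their sign is $(-1)^{i+j}$ by Lemma 4. By (9) the roots of $G_0$ are the $\pm\varepsilon_i\pm\varepsilon_j$ with $i\equiv j$ modulo $2$, $i<j\le4$, and the $\pm\varepsilon_i$, $i\le4$, from the pairs $\{\varepsilon_i-\varepsilon_5,\varepsilon_i+\varepsilon_5\}$ and their negatives. So $W_0$ contains the product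 $w$ of the reflections in $\varepsilon_1-\varepsilon_3$ and $\varepsilon_2$, acting on $\langle\varepsilon_1,\dots,\varepsilon_4\rangle$ by $\varepsilon_1\leftrightarrow\varepsilon_3$, $\varepsilon_2\mapsto-\varepsilon_2$, $\varepsilon_4\mapsto\varepsilon_4$. The images of $\varepsilon_i\pm\varepsilon_j$ are
$$(12):\varepsilon_3\mp\varepsilon_2;\quad(13):\varepsilon_3\pm\varepsilon_1;\quad(14):\varepsilon_3\pm\varepsilon_4;\quad(23):-\varepsilon_2\pm\varepsilon_1;\quad(24):-\varepsilon_2\pm\varepsilon_4;\quad(34):\varepsilon_1\pm\varepsilon_4 .$$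
So the fixed roots in $N(w)$ are $\varepsilon_1-\varepsilon_3$, $\varepsilon_2-\varepsilon_4$, $\varepsilon_2+\varepsilon_4$ (sign $+$) and $\varepsilon_1+\varepsilon_2$, $\varepsilon_2-\varepsilon_3$ (sign $-$). Hence $E(w)=1$.

**Unboundedness.** Let $n=4h$, type $A_{n-1}$, $\delta=1$. Write a parity-preserving permutation as $w(2a-1)=2\sigma(a)-1$, $w(2b)=2\tau(b)$. Positions $2a-1$ and $2b$ are inverted by $w$ if and only if
$$(a\le b\text{ and }\sigma(a)>\tau(b))\quad\text{or}\quad(a>b\text{ and }\sigma(a)\le\tau(b)). \tag{13}$$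
By (11), $E(w)=\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau$ minus the number of pairs $(a,b)$ satisfying (13). For $1\le a,b\le2h$ take $\tau(b)=2h+1-b$, and $\sigma(a)=h+1-a$ for $a\le h$, $\sigma(a)=3h+1-a$ for $a>h$. Then
$$\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau=2\binom h2+\binom{2h}2=3h^2-2h .$$
For (13), write $a=h+a'$ or $b=h+b'$ when the index exceeds $h$.

* $a,b\le h$: $\sigma(a)\le h<\tau(b)$, so the condition is $a>b$: $\binom h2$ pairs.
* $a\le h<b$: here $a\le b$, $\sigma(a)=h+1-a$, $\tau(b)=h+1-b'$, so the condition is $a<b'$: $\binom h2$ pairs.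
* $b\le h<a$: here $a>b$, $\sigma(a)=2h+1-a'$, $\tau(b)=2h+1-b$, so the condition is $a'\ge b$: $\binom{h+1}2$ pairs.
* $a,b>h$: $\sigma(a)>h\ge\tau(b)$, so the condition is $a\le b$: $\binom{h+1}2$ pairs.

The total is $2h^2$, and $E(w)=h^2-2h$. By Theorem 2, $2\dim\mathcal B_x-\mathrm{codim}\,\mathcal O_x$ is at least $h^2-2h$ for some $x$, so it is unbounded.

## 9. Root systems on which $E\le0$

### 9.1. Swapped components, $A_{n-1}$ with $\delta\ne1$, and $G_2$

If $\delta$ swaps two components there are no $\delta$-fixed roots, so $E\equiv0$ by (3). For $A_{n-1}$ with $\delta\ne1$ all fixed roots have sign $-1$ by Lemma 4(b), so $E\le0$.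

For $G_2$ let $a$ be the short and $b$ the long simple root, with $(a,a)=2$, $(b,b)=6$, $(a,b)=-3$. The positive roots $a,b,a+b,2a+b,3a+b,3a+2b$ have heights $1,1,2,3,4,5$. The even ones, $a+b$ and $3a+b$, are orthogonal: $(a+b,3a+b)=6-12+6=0$. So $W_0=\{1,s,s',ss'=-1\}$. The reflections $s,s'$ have $\ell_0=1$; they are not simple reflections of $W$, so $\ell\ge3$ and $E\le-1$. For $-1$ we have $\ell_0=2$ and $\ell=6$, so $E=-2$.

### 9.2. $A_5$ with $\delta=1$, hence $A_{n-1}$ with $n\le6$

Write $w=(\sigma,\tau)\in S_3\times S_3$ as before (13), and let $N_{bv}=\#\{a\le b:\sigma(a)\le v\}$. For given $b$ with $\tau(b)=v$, the number of $a$ satisfying (13) is $(b-N_{bv})+(v-N_{bv})$. Summing over $b$, with $\sum_b(b+\tau(b))=12$,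
$$E=\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau-12+2\sum_{b=1}^3N_{b,\tau(b)} .$$
Since $N_{3v}=v$ and $N_{b3}=b$, the sum $\sum_bN_{b,\tau(b)}$ and the value of $E$ are:

| $\tau$ | $\mathrm{inv}\,\tau$ | $\sum_bN_{b,\tau(b)}$ | $E-\mathrm{inv}\,\sigma$ |
|---|---|---|---|
| $123$ | $0$ | $N_{11}+N_{22}+3$ | $2(N_{11}+N_{22})-6$ |
| $213$ | $1$ | $N_{12}+N_{21}+3$ | $2(N_{12}+N_{21})-5$ |
| $132$ | $1$ | $N_{11}+4$ | $2N_{11}-3$ |
| $231$ | $2$ | $N_{12}+3$ | $2N_{12}-4$ |
| $312$ | $2$ | $N_{21}+3$ | $2N_{21}-4$ |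
| $321$ | $3$ | $N_{22}+2$ | $2N_{22}-5$ |

Inserting the six permutations $\sigma$:

| $\sigma$ | $\mathrm{inv}\,\sigma$ | $N_{11},N_{12},N_{21},N_{22}$ | $E$ for $\tau=123,213,132,231,312,321$ |
|---|---|---|---|
| $123$ | $0$ | $1,1,1,2$ | $0,-1,-1,-2,-2,-1$ |
| $213$ | $1$ | $0,1,1,2$ | $-1,0,-2,-1,-1,0$ |
| $132$ | $1$ | $1,1,1,1$ | $-1,0,0,-1,-1,-2$ |
| $231$ | $2$ | $0,1,0,1$ | $-2,-1,-1,0,-2,-1$ |
| $312$ | $2$ | $0,0,1,1$ | $-2,-1,-1,-2,0,-1$ |
| $321$ | $3$ | $0,0,0,1$ | $-1,-2,0,-1,-1,0$ |

All entries are at most $0$. Smaller $n$ follow from the Levi principle for $\delta=1$.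

### 9.3. Signed permutations: $D_4$ with $\delta\ne1$, and $B_2,B_3,B_4$

**A counting formula.** Suppose $w\varepsilon_i=\pm\varepsilon_{u(i)}$ with $u$ a permutation, and let $S=\{i:w\varepsilon_i=-\varepsilon_{u(i)}\}$. Suppose the sign of $\pm\varepsilon_p\pm\varepsilon_q$ with $p<q$ is that of $\pm\varepsilon_p$. For $i<j$ consider the two roots $\varepsilon_i\pm\varepsilon_j$. If $u(i)<u(j)$, both images have the sign of $w\varepsilon_i$, so both become negative or neither does. If $u(i)>u(j)$, the images differ in the sign of the dominant term $\varepsilon_{u(j)}$, so exactly one becomes negative. Hence the number that become negative is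
$$[u(i)>u(j)]+2\,[i\in S]\,[u(i)<u(j)], \tag{14}$$
where $[\,\cdot\,]$ is $1$ or $0$ as the condition holds or not. If both roots $\varepsilon_i\pm\varepsilon_j$ carry the sign $c_{ij}$, they contribute in total
$$E'(u)+2\sum_{i\in S}h(i),\qquad E'(u)=\sum_{i<j,\,u(i)>u(j)}c_{ij},\qquad h(i)=\sum_{j>i,\,u(j)>u(i)}c_{ij}. \tag{15}$$

**$D_4$ with $\delta\ne1$.** After relabeling, $\delta:\varepsilon_4\mapsto-\varepsilon_4$. The fixed roots are $\pm\varepsilon_i\pm\varepsilon_j$, $i<j\le3$, of heights $j-i$ and $8-i-j$ when positive, so $c_{ij}=(-1)^{i+j}$. By (9) the roots of $G_0$ are $\pm\varepsilon_1\pm\varepsilon_3$ and $\pm\varepsilon_i$, $i\le3$. So $W_0$ acts on $\langle\varepsilon_1,\varepsilon_2,\varepsilon_3\rangle$ by signed permutations with $u\in\{123,321\}$. For $u=123$: $E'=0$ and $h=(-1+1,-1,0)=(0,-1,0)$. For $u=321$: $E'=-1+1-1=-1$ and $h=0$. So $E\le0$.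

**$B_4$, hence $B_2$ and $B_3$.** Here $\mathrm{ht}\,\varepsilon_i=5-i$, $\mathrm{ht}(\varepsilon_i-\varepsilon_j)=j-i$, $\mathrm{ht}(\varepsilon_i+\varepsilon_j)=10-i-j$. So $c_{ij}=(-1)^{i+j}$, and $\varepsilon_i$ has sign $c_i=+1$ for $i=1,3$ and $c_i=-1$ for $i=2,4$. The even roots are $\pm\varepsilon_1\pm\varepsilon_3$, $\pm\varepsilon_2\pm\varepsilon_4$, $\pm\varepsilon_1$, $\pm\varepsilon_3$. So $u$ preserves $\{1,3\}$ and $\{2,4\}$, and $|S\cap\{2,4\}|$ is even. As $\varepsilon_i\in N(w)$ if and only if $i\in S$, (15) gives $E=E'(u)+\sum_{i\in S}(2h(i)+c_i)$.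

| $u$ | $E'$ | $h$ | $2h+c$ |
|---|---|---|---|
| $1234$ | $0$ | $(-1,0,-1,0)$ | $(-1,-1,-1,-1)$ |
| $3214$ | $-1$ | $(-1,1,-1,0)$ | $(-1,1,-1,-1)$ |
| $1432$ | $-1$ | $(-1,0,0,0)$ | $(-1,-1,1,-1)$ |
| $3412$ | $0$ | $(-1,0,-1,0)$ | $(-1,-1,-1,-1)$ |

For example, $u=3214$ has inversions $(1,2),(1,3),(2,3)$ with signs $-1,+1,-1$, and only $j=4$ counts in $h(1),h(2),h(3)$. In rows one and four $E\le0$ at once. In the second row $2$ and $4$ lie in $S$ together or not at all, and together they contribute $1-1=0$; so $E\le-1$. In the third row $E\le-1+1=0$. So $E\le0$ for $B_4$, and $B_2,B_3$ follow by the Levi principle.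

### 9.4. $C_5$, hence $C_3$ and $C_4$

By (12) we need $\mathrm{inv}\,\sigma\le2q(\sigma)$ for $\sigma=(v,p,r,s,t)\in S_5$, where $q$ counts pairs $a\le b$ with $a+b\le6$ and $\sigma(a)+\sigma(b)\ge7$.

**Step 1: reduce to one inequality.** The pairs $(1,b)$, $1\le b\le5$, contribute $\#\{z\in\{1,\dots,5\}:z\ge7-v\}=v-1$ to $q$. The other pairs are $(2,2)$, which counts if $p\ge4$; $(2,3)$ and $(2,4)$, which together contribute $\nu=\#\{z\in\{r,s\}:z\ge7-p\}$; and $(3,3)$, which counts if $r\ge4$. In $\mathrm{inv}\,\sigma$ the entry $v$ contributes $v-1$, the entry $p$ contributes $(p-1)-[v<p]$, and $(r,s,t)$ contributes $\kappa=\mathrm{inv}(r,s,t)\in\{0,1,2,3\}$. So the claim is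
$$2[p\ge4]+2\nu+2[r\ge4]+(v-1)\ \ge\ (p-1)-[v<p]+\kappa . \tag{16}$$
We use repeatedly: $\kappa=3$ means $r>s>t$; $\kappa=2$ means that the pattern of $(r,s,t)$ is $231$ or $312$; if $r$ is the smallest of the three, then $\kappa\le1$. "Left" is the left side of the inequality under discussion.

**Step 2: $p=1$.** Then $\nu=0$, $v\ge2$, and (16) reads $2[r\ge4]+v-1\ge\kappa$. If $r\ge4$, left is at least $3$. If $r\le3$, then $r$ is not the largest of three distinct elements of $\{2,3,4,5\}$, so $\kappa\le2$, and $\kappa=2$ forces the pattern $231$, so $t<r\le3$. Hence $t=2$, $r=3$, $v\ge4$, and left is at least $3$. If $\kappa\le1$, then $v-1\ge1\ge\kappa$.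

**Step 3: $p=2$.** Then $\nu=[5\in\{r,s\}]$.

* $v=1$, values $3,4,5$: need $2\nu+2[r\ge4]\ge\kappa$. If $r=5$, left is $4$. If $r=4$, left is at least $2$ and $\kappa\le2$. If $r=3$, then $\kappa=1$ only for $354$, where $\nu=1$.
* $v\ge3$: need $2\nu+2[r\ge4]+v-2\ge\kappa$. For $v=3$ (values $1,4,5$): $r=5$ gives left $5$; $r=4$ gives left at least $3$; $r=1$ gives $\kappa\le1\le$ left. For $v=4$ (values $1,3,5$): left is at least $2$, and $\kappa=3$ forces $r=5$, when left is $6$. For $v=5$: left is at least $3$.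

**Step 4: $p=3$.** Then $\nu=\#(\{r,s\}\cap\{4,5\})$.

* $v=1$, values $2,4,5$: need $2\nu+2[r\ge4]\ge1+\kappa$. We have $\nu\ge1$. If $r\ge4$, left is at least $4$. If $r=2$, then $\kappa\le1$ and left is at least $2$.
* $v=2$, values $1,4,5$: need $2\nu+2[r\ge4]\ge\kappa$. Again $\nu\ge1$; if $r\ge4$, left is at least $4$; if $r=1$, then $\kappa\le1$ and left is at least $2$.
* $v=4$, values $1,2,5$: need $2\nu+2[r=5]+1\ge\kappa$. If $\kappa\ge2$, then $(r,s,t)$ is $521$, $512$ or $251$, so $\nu=1$ and left is at least $3$. If $\kappa\le1$ it is clear.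
* $v=5$, values $1,2,4$: need $2\nu+2[r=4]+2\ge\kappa$. It is clear unless $\kappa=3$, and then $r=4$.

**Step 5: $p=4$.** Then $\nu=\#(\{r,s\}\cap\{3,5\})$.

* $v\le3$: need $2\nu+2[r=5]+v-1\ge\kappa$. For $v=1$ (values $2,3,5$) we have $\nu\ge1$. If $\nu=2$, left is at least $4$. If $\nu=1$, then either $\{r,s\}=\{2,3\}$, $t=5$, $\kappa\le1$, left $2$; or $(r,s,t)=253$, $\kappa=1$, left $2$; or $(r,s,t)=523$, $\kappa=2$, left $4$. For $v=2$ (values $1,3,5$): $\nu\ge1$, and left is at least $3$. For $v=3$ (values $1,2,5$): left is at least $2$, and $\kappa=3$ forces $r=5$, when left is $6$.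
* $v=5$: (16) reads $2+2\nu+2[r\ge4]+4\ge3+\kappa$, which holds since $\kappa\le3$.

**Step 6: $p=5$.** Then $\nu=\#\{z\in\{r,s\}:z\ge2\}$, and (16) reads $2\nu+2[r=4]+v\ge2+\kappa$. If $\nu=2$, left is at least $5$. Otherwise $\nu=1$ and $1\in\{r,s\}$, so $v\ge2$. As the smallest of $r,s,t$ is not last, $\kappa\le2$, and left is at least $4$.

So $E\le0$ for $C_5$, and $C_3,C_4$ follow by the Levi principle.

### 9.5. $F_4$

**Step 1: coordinates adapted to parity.** Realize $F_4$ with orthogonal vectors $y_1,\dots,y_4$ of equal length. The long roots are $\pm y_i$ and $\frac12(\pm y_1\pm y_2\pm y_3\pm y_4)$; the short roots are $\frac12(\pm y_i\pm y_j)$, $i<j$. (This is the dual of the other common description, and $F_4$ is isomorphic to its dual.) Consider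
$$\tfrac12(-y_1+y_2+y_3+y_4),\quad\tfrac12(y_1-y_2-y_3+y_4),\quad\tfrac12(y_3-y_4),\quad\tfrac12(y_2-y_3).$$
With $(y_i,y_i)=4$ the norms are $4,4,2,2$, consecutive inner products are $-2,-2,-1$, and the other inner products are $0$. So in this order they form an $F_4$ diagram. They generate a root subsystem of type $F_4$, which is everything, so they are a base. The height functional takes $y_1,y_2,y_3,y_4$ to $10,6,4,2$, as one checks on the four simple roots. Hence:

* the roots $\pm y_i$ are even, and all $\frac12(\pm y_1\pm y_2\pm y_3\pm y_4)$ are odd, as $5+3+2+1$ is odd;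
* the roots $\frac12(y_i\pm y_j)$ have heights $8,2$ for $(12)$; $7,3$ for $(13)$; $6,4$ for $(14)$; $5,1$ for $(23)$; $4,2$ for $(24)$; $3,1$ for $(34)$. They are odd if and only if $3\in\{i,j\}$.

So $W_0$ consists of the $w$ with $wy_i=t_iy_{u(i)}$, where $u$ is a permutation with $u(3)=3$ and the signs $t_i=\pm1$ are arbitrary. Let $S=\{i:t_i=-1\}$. The sign of $\frac12(\pm y_p\pm y_q)$, $p<q$, is that of $\pm y_p$, so (14) and (15) apply to the short roots with $c_{ij}=-1$ if $3\in\{i,j\}$ and $c_{ij}=+1$ otherwise. Therefore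
$$E(w)=E_{\mathrm{sh}}+|S|-N,\qquad E_{\mathrm{sh}}=E'(u)+2\sum_{i\in S}h(i), \tag{17}$$
where $|S|$ comes from the roots $y_i$, and $N$ is the number of positive roots $\frac12\sum s_iy_i$ made negative by $w$.

The sign of $\frac12\sum s_iy_i$ is that of $5s_1+3s_2+2s_3+s_4$. For $s_1=+$ this is negative only for $(s_2,s_3,s_4)=({-}{-}{-})$, and the same is true of $2s_1+s_2+s_3+s_4$. Negating all $s_i$, the two always have the same sign. So the positive vectors $s=(s_1,s_2,s_3,s_4)$ form the set
$$\mathcal P=\{s_1=+,\ (s_2,s_3,s_4)\ne({-}{-}{-})\}\cup\{(-,+,+,+)\}.$$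

**Step 2: the case $u(1)=1$.** Let $b=[1\in S]$ and $k=|S\cap\{2,3,4\}|$. The image of $s$ has the sign of $2t_1s_1+t_2s_2+t_3s_3+t_4s_4$.

* $b=0$. For $k=0$, $N=0$. For $k\ge1$: among the vectors with $s_1=+$, only $s_i=-t_i$ ($i\ge2$) becomes negative, and it lies in $\mathcal P$ as $k\ge1$; also $(-,+,+,+)$ becomes negative. So $N=2$ and $|S|-N=k-2$.
* $b=1$. The vectors in $\mathcal P$ with $s_1=+$ become negative except the one with $s_i=t_i$ ($i\ge2$), which lies in $\mathcal P$ if and only if $k\le2$. The vector $(-,+,+,+)$ becomes negative if and only if $k=3$. So $N=6$ for $k\le2$ and $N=8$ for $k=3$, and $|S|-N\le-3$, as $|S|=k+1$.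

If $u=1$: $E'=0$ and $h=(1,0,-1,0)$, so $E_{\mathrm{sh}}=2b-2[3\in S]$. For $b=0$: $E=0$ if $k=0$; $E\le k-2\le0$ if $k=1,2$; and for $k=3$ we have $3\in S$, so $E=1-2=-1$. For $b=1$: $E\le2-3=-1$.

If $u=(2\,4)$: the inversions $(2,3),(2,4),(3,4)$ give $E'=-1+1-1=-1$, and $h=(1,0,0,0)$, so $E_{\mathrm{sh}}=2b-1$. For $b=0$: $E=-1$ if $k=0$, and $E=k-3\le0$ if $k\ge1$. For $b=1$: $E\le1-3=-2$.

**Step 3: the case $u(1)\ne1$, long roots.** Let $a=u^{-1}(1)\in\{2,4\}$, $\{a,d\}=\{2,4\}$, and $F=S\cap\{3,d\}$. The image of $s$ has the sign of $2t_as_a+t_1s_1+t_3s_3+t_ds_d$. It is negative if and only if either $t_as_a=-$ and not all of $t_1s_1,t_3s_3,t_ds_d$ are $+$, or $t_as_a=+$ and all three are $-$. In the order $(s_1,s_a;s_3,s_d)$, the set $\mathcal P$ consists of three groups: the four vectors $(+,+;*,*)$; the three vectors $(+,-;*,*)$ with $(*,*)\ne({-},{-})$; and $(-,+;+,+)$.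

* $(t_a,t_1)=(+,+)$. Group 1 has $t_as_a=t_1s_1=+$: contribution $0$. Group 2 has $t_as_a=-$, $t_1s_1=+$, so a vector becomes negative unless $(s_3,s_d)=(t_3,t_d)$, which is in the group unless $|F|=2$: $2,2,3$ for $|F|=0,1,2$. Group 3 has $t_as_a=+$, $t_1s_1=-$: negative if and only if $|F|=2$.
* $(+,-)$. Group 1 has $t_as_a=+$, $t_1s_1=-$: exactly the vector with $(s_3,s_d)=(-t_3,-t_d)$ becomes negative. Group 2 has both $-$: all $3$. Group 3 has both $+$: $0$.
* $(-,+)$. Group 1 has $t_as_a=-$, $t_1s_1=+$: all but one, $3$. Group 2 has both $+$: $0$. Group 3 has both $-$: $1$.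
* $(-,-)$. Group 1 has both $-$: $4$. Group 2 has $t_as_a=+$, $t_1s_1=-$: only $(s_3,s_d)=(-t_3,-t_d)$, which is in the group if and only if $F\ne\emptyset$. Group 3 has $t_as_a=-$, $t_1s_1=+$: negative if and only if $F\ne\emptyset$.

Together:

| $(t_a,t_1)$ | groups 1; 2; 3 | $N$ for $\lvert F\rvert=0,1,2$ | $\lvert S\rvert-N$ |
|---|---|---|---|
| $(+,+)$ | $0$; $2,2,3$; $0,0,1$ | $2,2,4$ | $-2,-1,-2$ |
| $(+,-)$ | $1$; $3$; $0$ | $4,4,4$ | $-3,-2,-1$ |
| $(-,+)$ | $3$; $0$; $1$ | $4,4,4$ | $-3,-2,-1$ |
| $(-,-)$ | $4$; $0,1,1$; $0,1,1$ | $4,6,6$ | $-2,-3,-2$ |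

So $|S|-N\le-1$.

**Step 4: the case $u(1)\ne1$, short roots.** We show $E_{\mathrm{sh}}\le1$. The permutations $(u(1),u(2),u(3),u(4))$ are:

* $(2,1,3,4)$: the only inversion is $(1,2)$, so $E'=1$; $h=(0,0,-1,0)$.
* $(4,2,3,1)$: inversions $(1,2),(1,3),(1,4),(2,4),(3,4)$, so $E'=1-1+1+1-1=1$; $h=(0,-1,0,0)$.
* $(2,4,3,1)$: inversions $(1,4),(2,3),(2,4),(3,4)$, so $E'=1-1+1-1=0$; $h(1)=c_{12}+c_{13}=0$ and $h=0$ throughout.
* $(4,1,3,2)$: inversions $(1,2),(1,3),(1,4),(3,4)$, so $E'=1-1+1-1=0$; $h(2)=c_{23}+c_{24}=0$ and $h=0$ throughout.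

Hence $E_{\mathrm{sh}}\le1$, and by (17) $E\le1-1=0$. So $E\le0$ on all of $W_0$ for $F_4$.

### 9.6. Assembling Theorem 3

By Step 2 of Section 7, $\pi$ is semi-small if and only if $E\le0$ for every $\delta$-orbit of components. Every possible orbit is either two swapped components, or one component with trivial or nontrivial $\delta$ as listed at the start of Section 7. Section 8 gives $E(w)=1$ for some $w$ in each case of the second list of Theorem 3, and Sections 9.1 to 9.5 give $E\le0$ in each case of the first list. The two lists together contain every case, and the unboundedness was proved at the end of Section 8. $\blacksquare$
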